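# Division Rings of Differential Operators and Maps Between Curves

Throughout, $k$ is an algebraically closed field of characteristic zero, and $[a,b]=ab-ba$.

## 1. Squaring inside the Weyl division ring

Let $k(y)[u]$ be the ring of operators $\sum_i f_i(y)u^i$ with rational coefficients, where $u$ stands for $d/dy$, so that $uf-fu=f'$ for $f\in k(y)$. Let $D_1$ be its division ring of fractions, the Weyl division ring.

The squaring map $\mathbb P^1\to\mathbb P^1$, $y\mapsto y^2$, has degree $2$. Put $x=y^2$. The chain rule suggests that $d/dx$ should be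
$$t=\frac1{2y}\,u .$$
Indeed $[t,x]=\frac1{2y}[u,y^2]=\frac1{2y}\cdot 2y=1$. So $x$ and $t$ generate, inside $D_1$, a second copy $D'$ of the Weyl division ring: the fractions of $k(x)[t]$.

How large is $D_1$ over $D'$? Let $W=D'+D'y$. It is a left $D'$-space of dimension at most $2$ containing $1$. It is stable under right multiplication by $k(y)=k(x)\oplus k(x)y$. It is also stable under right multiplication by $t$, because
$$yt=ty-[t,y]=ty-\frac1{2y}=\Big(t-\frac1{2x}\Big)y .$$
Since $u=2yt$, the space $W$ is stable under right multiplication by all of $k(y)[u]$. If $0\ne b\in k(y)[u]$, then $w\mapsto wb$ is an injective left $D'$-linear map of the finite-dimensional space $W$ into itself. So it is bijective and $Wb^{-1}=W$. Hence $W$ is stable under right multiplication by $D_1$, and as $1\in W$ we get $W=D_1$.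

Are $1,y$ independent? Suppose $a+by=0$ with $a,b\in D'$. Multiply on the left by a common denominator, so that $a=\sum_j t^ja_j$ and $b=\sum_j t^jb_j$ with $a_j,b_j\in k(x)$. Then $\sum_jt^j(a_j+b_jy)=0$. The powers of $t$ are independent over $k(y)$, so $a_j+b_jy=0$ and $a_j=b_j=0$.

So $D_1$ has left dimension $2$ over $D'$, the degree of the squaring map. With $x=y^n$, $t=\frac1{ny^{n-1}}u$ and the spanning set $1,y,\dots,y^{n-1}$, the same argument gives dimension $n$.

But $D_1$ contains copies of itself that have nothing to do with a map of curves. For instance $x\mapsto u$, $t\mapsto -y$ works, since $[-y,u]=1$. So does $x\mapsto y+u^2$, $t\mapsto u$. Composing, $x\mapsto(y+u^2)^2$, $t\mapsto\frac1{2(y+u^2)}u$ is a copy over which $D_1$ has dimension $2$, and the image of $x$ is not a function of $y$. Must the dimension still be the degree of *some* map of curves?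

## 2. The division ring of a curve and the statement

A Noetherian domain $A$ is an Ore domain: any two nonzero elements have nonzero common right multiples and nonzero common left multiples. It therefore has a **quotient division ring**, whose elements are the fractions $ab^{-1}$, and equally the fractions $b^{-1}a$. Finitely many elements have a common denominator, and a ring homomorphism from $A$ that sends nonzero elements to units extends to the quotient division ring. If $\delta$ is a derivation of a commutative ring $R$, the **Ore extension** $R[t;\delta]$ consists of the polynomials $\sum f_it^i$ with $tf-ft=\delta(f)$. It is a free left and a free right $R$-module on the powers of $t$. If $R$ is a Noetherian domain, so is $R[t;\delta]$.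

**Definition.** Let $X$ be a smooth irreducible curve over $k$ with function field $k(X)$. Then $D(X)$ is the quotient division ring of the ring of differential operators on a (any) nonempty smooth affine open subset of $X$. Equivalently, $D(X)=k(X)(t;\delta)$, the division ring of fractions of $k(X)[t;\delta]$, where $\delta$ is a nonzero $k$-derivation of $k(X)$.

Another nonzero derivation has the form $f\delta$ and amounts to replacing $t$ by $ft$. So $D(X)$ depends only on $k(X)$, and we take $X$ and $Y$ smooth and projective (in general, replace them by their smooth projective models). A degree $d$ surjective morphism $Y\to X$ is then the same thing as a $k$-embedding $k(X)\hookrightarrow k(Y)$ with $[k(Y):k(X)]=d$. For example $D(\mathbb P^1)=D_1$.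

An **embedding** is an injective $k$-algebra homomorphism $\varphi:D(X)\to D(Y)$. Let $d_l(\varphi)$ and $d_r(\varphi)$ be the dimensions of $D(Y)$ as a left and as a right $D(X)$-space via $\varphi$. It is known that both are finite, and we use this as a given fact. The **degree** of $\varphi$ is $\min(d_l(\varphi),d_r(\varphi))$; the minimum is there because nothing says in advance that the two agree.

Jason P. Bell, Colin Ingalls and Ritvik Ramkumar, in "Embeddings of quotient division algebras of rings of differential operators", arXiv:1411.3574 (2014), ask: for a natural number $d$, is there an embedding $D(X)\to D(Y)$ of degree $d$ if and only if there is a degree $d$ surjective morphism $Y\to X$? The answer is yes.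

**Theorem A.** (i) If there is a morphism $Y\to X$ of degree $d\ge1$, there is an embedding $D(X)\to D(Y)$ with $d_l=d_r=d$. (ii) If $\varphi:D(X)\to D(Y)$ is an embedding, there is a morphism $Y\to X$ of degree $d_l(\varphi)$ and one of degree $d_r(\varphi)$.

**Theorem B.** $d_l(\varphi)=d_r(\varphi)$ for every embedding $\varphi$.

Theorem A answers the question. A degree $d$ morphism gives an embedding of degree $d$ by (i). An embedding of degree $d=\min(d_l,d_r)$ gives a degree $d$ morphism by (ii).

**Notation.** Choose a nonempty affine open subset of $X$ with coordinate ring $R_X$ and an element $x\in R_X$ with $\Omega_{R_X/k}=R_X\,dx$. Let $\delta$ be the derivation with $\delta(x)=1$, and put $A_X=R_X[t;\delta]$, a Noetherian domain with quotient division ring $D(X)$. Do the same for $Y$. We write $x,t,\delta$ for both curves when no confusion arises.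

**Switching sides.** The rule $\tau(f)=f$, $\tau(t)=-t$ defines an anti-automorphism of $A_X$ with $\tau^2=1$: it turns $tf-ft$ into $f(-t)-(-t)f=tf-ft$ and fixes $\delta(f)$. It extends to $D(X)$. For an embedding $\varphi$ put $\varphi^\tau=\tau_Y\varphi\tau_X$, again an embedding. Since $\tau_Y(w\varphi(a))=\varphi^\tau(\tau_X(a))\,\tau_Y(w)$, the map $\tau_Y$ turns right $D(X)$-bases for $\varphi$ into left bases for $\varphi^\tau$. So $d_l(\varphi^\tau)=d_r(\varphi)$.

**Principle (∗).** *Let $W\subset D(Y)$ be a finite-dimensional left $D(X)$-subspace with $1\in W$ and $WA\subset W$, where $A\subset D(Y)$ is an Ore domain with quotient division ring $D(Y)$. Then $W=D(Y)$.* The proof is the one in Section 1: for $0\ne b\in A$, the map $w\mapsto wb$ is injective and left linear on $W$, hence bijective. So $W$ is stable under right multiplication by $D(Y)$, and it contains $1$.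

## 3. From a morphism to an embedding: Theorem A(i)

This is Section 1 in general. Let $k(X)\subset k(Y)$ have degree $d$ and basis $b_1,\dots,b_d$. A nonzero derivation $\delta$ of $k(X)$ extends uniquely to $k(Y)$, since the extension is finite separable. So
$$D(X)=k(X)(t;\delta)\subset k(Y)(t;\delta)=D(Y).$$

**Step 1: the $b_i$ span.** Let $W=\sum_iD(X)b_i$. For $f\in k(Y)$ we have $b_if\in k(Y)=\sum_j k(X)b_j\subset W$. Also $b_it=tb_i-\delta(b_i)\in W$. Since $1\in k(Y)\subset W$, Principle (∗) with $A=k(Y)[t;\delta]$ gives $W=D(Y)$.

**Step 2: the $b_i$ are independent.** Suppose $\sum_i a_ib_i=0$ with $a_i\in D(X)$. After left multiplication by a common denominator, $a_i=\sum_jt^ja_{ij}$ with $a_{ij}\in k(X)$. Then $\sum_jt^j\big(\sum_ia_{ij}b_i\big)=0$, so $\sum_ia_{ij}b_i=0$ for each $j$, and all $a_{ij}=0$. Hence $d_l=d$.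

**Step 3: the other side.** The anti-automorphism $f\mapsto f$, $t\mapsto-t$ of $k(Y)(t;\delta)$ preserves $k(X)(t;\delta)$ and exchanges left and right bases. So $d_r=d$. $\square$

For example, let $Y$ be the curve $w^2=f(y)$ with $f=y^3-y$, mapping to $\mathbb P^1$ by $y$. Here $\delta=d/dy$ extends by $\delta(w)=f'/(2w)=\frac{f'}{2f}w$, a left basis is $1,w$, and $wt=\big(t-\frac{f'}{2f}\big)w$.

## 4. An elliptic function field inside the Weyl division ring

For the converse one would naturally look at the commutative subfield $\varphi(k(X))\subset D(Y)$ and try to move it into $k(Y)$, perhaps by a conjugation. This fails at two levels.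

First, conjugation is not enough. On $k(y)[u]$ the degree in $u$ is additive on products, so $\deg(ab^{-1})=\deg a-\deg b$ is well defined and additive on nonzero elements of $D_1$. Nonzero elements of $k(y)$ have degree $0$, and every conjugate of $u$ has degree $1$. So for the automorphism $x\mapsto u$, $t\mapsto-y$ no conjugate of the image of $k(x)$ lies in $k(y)$.

Second, and worse, the field $\varphi(k(X))$ alone does not contain enough information. *The function field of an elliptic curve $E$ can lie in $D(\mathbb P^1)$*, although there is no nonconstant map $\mathbb P^1\to E$. Fix $\alpha\in k^\times$. In $D_1$, with $[u,y]=1$, put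
$$H=u^3+y^2+\alpha,\qquad P=H^2+2u,\qquad Q=H^3+\tfrac32(uH+Hu).$$

*Claim: $[P,Q]=0$ and $Q^2=P^3-\alpha$.* Write $\mathrm D=[H,\cdot\,]$. Then $\mathrm Du=[y^2,u]=-2y$ and $\mathrm Dy=[u^3,y]=3u^2$. Put $e=\mathrm Du=-2y$ and $r=uy+yu$. Then $\mathrm De=-6u^2$ and $\mathrm D^2e=-6(ue+eu)=12r$.

*Commuting.* We have $[H^2,u]=He+eH$, hence $[H^2,uH+Hu]=H^2e+2HeH+eH^2$. Also $[u,H^3]=-(H^2e+HeH+eH^2)$, and $[u,uH+Hu]=-(ue+eu)=2r$. So
$$[P,Q]=\tfrac32(H^2e+2HeH+eH^2)-2(H^2e+HeH+eH^2)+3\cdot 2r=-\tfrac12(H^2e-2HeH+eH^2)+6r .$$
The bracket on the right is $\mathrm D^2e=12r$, so $[P,Q]=0$.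

*The equation.* Expand $P^3-Q^2$ by the number of letters $u$ written outside $H$. Let $L,R$ be left and right multiplication by $H$; they commute and $L-R=\mathrm D$. The part with one $u$ is
$$\big(2(L^4+L^2R^2+R^4)-\tfrac32(L^4+L^3R+LR^3+R^4)\big)u=\tfrac12(L^2-LR+R^2)(L-R)^2u,$$
which, as $\mathrm D^2u=-6u^2$, equals $-3(H^2u^2-Hu^2H+u^2H^2)$. The part with two is $4(H^2u^2+uH^2u+u^2H^2)-\frac94(uHuH+uH^2u+Hu^2H+HuHu)$, and the part with three is $8u^3$. So
$$P^3-Q^2=H^2u^2+u^2H^2+\tfrac34Hu^2H+\tfrac74uH^2u-\tfrac94(uHuH+HuHu)+8u^3 .$$
Now use $Hu=uH+e$ to compare everything with $uH^2u$: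
$$HuHu=uH^2u+eHu,\quad uHuH=uH^2u-uHe,\quad Hu^2H=uH^2u-uHe+eHu-e^2,$$
$$H^2u^2=uH^2u+eHu+Heu,\qquad u^2H^2=uH^2u-uHe-ueH .$$
The coefficients of $uH^2u$ add up to $0$, and
$$P^3-Q^2=-\tfrac12eHu+\tfrac12uHe+Heu-ueH-\tfrac34e^2+8u^3 .$$
From $[H,e]=-6u^2$ we get $Heu=eHu-6u^3$ and $ueH=uHe+6u^3$. So the right side is $\frac12(eHu-uHe)-\frac34e^2-4u^3$. Finally $eHu=euH+e^2$ and $uHe=ueH-6u^3$, with $eu-ue=-2(yu-uy)=2$, so $eHu-uHe=2H+e^2+6u^3$. Therefore
$$P^3-Q^2=H-\tfrac14e^2-u^3=H-y^2-u^3=\alpha .$$

Since $P$ has degree $6$ in $u$, it is not in $k$, and so it is transcendental over the algebraically closed field $k$. Hence $P,Q$ generate a copy of the function field of the elliptic curve $Q^2=P^3-\alpha$ inside $D(\mathbb P^1)$.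

So an argument that uses only the inclusion $\varphi(k(X))\subset D(Y)$ would prove something false. The element $\varphi(t)$ must enter, and in characteristic zero there is no evident commutative object that sees $k(X)$ and $t$ together.

## 5. The squaring map modulo 3, and the plan

Modulo a prime such an object appears: the centre. In characteristic $3$ we have $[u^3,y]=3u^2=0$ and $[u,y^3]=3y^2=0$, so $u^3$ and $y^3$ are central. Take the embedding of Section 1 modulo $3$, where $\frac12=-1$, so $t=-y^{-1}u$. Using $uy^{-m}=y^{-m}u-my^{-m-1}$,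
$$(y^{-1}u)^2=y^{-2}u^2-y^{-3}u,\qquad (y^{-1}u)^3=y^{-3}u^3-3y^{-4}u^2+3y^{-5}u\equiv y^{-3}u^3 .$$
So $t^3=-y^{-3}u^3=\frac{u^3}{2y^3}$, and $x^3=(y^3)^2$. The centres are carried to each other by
$$\mathbb F_3(x^3,t^3)\hookrightarrow\mathbb F_3(y^3,u^3),\qquad x^3\mapsto(y^3)^2,\quad t^3\mapsto\frac{1}{2y^3}\,u^3 ,$$
a field extension of degree $2$. The squaring map and its degree are both visible in a commutative extension.

The plan has four parts. Reduce modulo large primes $p$ *without changing the degree*; the degree then becomes the degree of an extension of centres (Sections 6–8). Show that this extension respects a Poisson bracket, a trace of characteristic zero (Section 9). Extract a degree $d$ morphism of curves in characteristic $p$ (Section 10). Lift it to characteristic zero (Section 11).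

The obvious way to do the first part is to reduce $\varphi$ itself. For large $p$ the denominators in the images of finitely many generators survive, so one gets a map on the reduction of $A_X$. But that reduction has nonzero proper ideals, for instance the one generated by the central element $t^p$, so nothing yet says that the reduced map is injective. And even if it is, nothing yet says that the dimension stays equal to $d$. We shall reduce not $\varphi$ but the *bimodule* $D(Y)$, written in matrices. Its dimension $d$ is then built in, and the work is to show that it has no torsion.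

## 6. Integral models and a $p$-adic valuation

The purpose of this section is a ring $B_X\subset D(X)$ of "$p$-integral" elements whose residue ring is the analogous division ring in characteristic $p$.

**Step 1: models.** All rings $S$ are finitely generated $\mathbb Z$-subalgebras of $k$, with $F=\operatorname{Frac}S\subset k$. The curves, the affine open sets and $x$ involve finitely many equations. So by standard spreading out, and by generic freeness (a finitely generated algebra over a Noetherian domain becomes a free module after inverting one nonzero element), we can choose $S$ such that: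

1. there are smooth projective curves $\mathcal X,\mathcal Y\to\operatorname{Spec}S$ with geometrically connected fibres of genus $g(X),g(Y)$, whose base changes to $k$ are $X,Y$;
2. there are affine opens $\operatorname{Spec}R_{X,S}\subset\mathcal X$, $\operatorname{Spec}R_{Y,S}\subset\mathcal Y$ with all fibres over $S$ nonempty, base changing to $R_X,R_Y$; the rings $R_{X,S},R_{Y,S}$ are finitely generated $S$-algebras and free $S$-modules; $x\in R_{X,S}$ and $\Omega_{R_{X,S}/S}=R_{X,S}\,dx$, and likewise for $Y$;
3. $S$ is smooth over $\mathbb Z$.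

Items 1 and 2 persist under base change to a larger $S$. Item 3 is restored by inverting one more nonzero element, because $S\otimes\mathbb Q$ is generically smooth over $\mathbb Q$. *Enlarging $S$* means: adjoin finitely many elements of $k$, then localize so that 1–3 hold.

*Example.* Let $c\in k$ be transcendental over $\mathbb Q$ and let $Y$ be given by $w^2=f(y)=y^3-y-c$. Take $S=\mathbb Z\big[c,\frac1{2(27c^2-4)}\big]$ and $R_{Y,S}=S[y,w,w^{-1}]/(w^2-f)$, with $y$ in the role of $x$. Since $2w\,dw=f'\,dy$ and $2w$ is invertible, $\Omega$ is generated by $dy$. As $f$ is monic, $S[y,f^{-1}]$ is $S$-free on $y^if^j$ ($0\le i\le2$, $j\in\mathbb Z$), and $R_{Y,S}=S[y,f^{-1}]\oplus w\,S[y,f^{-1}]$ is free.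

Put $A_{X,S}=R_{X,S}[t;\delta]$, and $A_{X,T}=A_{X,S}\otimes_ST$ for an $S$-algebra $T$. Let $D_F(X)\subset D(X)$ be the quotient division ring of $A_{X,F}$. Any finite subset of $D(X)$ lies in $D_F(X)$ after enlarging $S$, because $A_X=A_{X,S}\otimes_Sk$.

**Step 2: a prime over each $p$.** For all but finitely many primes $p$ we have $pS\ne S$, since the image of $\operatorname{Spec}S\to\operatorname{Spec}\mathbb Z$ is constructible and contains the generic point. For such $p$ choose a minimal prime $\mathfrak p=\mathfrak p_p$ over $pS$; it has height one. As $S$ is smooth over $\mathbb Z$, it is regular and $S/pS$ is reduced. So $\mathcal O=S_{\mathfrak p}$ is a discrete valuation ring, and $\mathcal O/p$ is reduced; hence $p$ is a uniformizer. Let $\kappa$ be the residue field. (In the example, $p$ odd gives $\mathfrak p=pS$ and $\kappa=\mathbb F_p(c)$; so $\kappa$ need not be perfect.) A nonzero $g\in S$ lies in only finitely many height one primes, as each of them is minimal over $gS$. The $\mathfrak p_p$ are distinct. Therefore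
$$0\ne g\in S\ \Longrightarrow\ g\notin\mathfrak p_p\ \text{ for all but finitely many } p. \tag{6.1}$$

**Step 3: the valuation on $A_{X,\mathcal O}$.** The fibre $\mathcal X_\kappa$ is smooth and geometrically connected, hence geometrically integral, and $R_{X,\kappa}$ is the coordinate ring of a nonempty affine open in it. So $R_{X,\kappa}$ is a domain, and so is $A_{X,\mathcal O}/p=A_{X,\kappa}=R_{X,\kappa}[t;\delta]$. Since $A_{X,\mathcal O}$ is free over $\mathcal O$, $\bigcap_np^nA_{X,\mathcal O}=0$. For $a\ne0$ put
$$v(a)=\max\{n:\ a\in p^nA_{X,\mathcal O}\},\qquad v(0)=\infty .$$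
Clearly $v(a+b)\ge\min(v(a),v(b))$. Write $a=p^{v(a)}a'$, $b=p^{v(b)}b'$ with $a',b'\notin pA_{X,\mathcal O}$. As $p$ is central and $A_{X,\mathcal O}/p$ is a domain, $a'b'\notin pA_{X,\mathcal O}$. So $v(ab)=v(a)+v(b)$. Both properties extend to $A_{X,F}=A_{X,\mathcal O}[1/p]$.

**Step 4: the valuation on $D_F(X)$.** Put $v(ab^{-1})=v(a)-v(b)$ for $a,b\in A_{X,F}$, $b\ne0$.

*Well defined.* If $ab^{-1}=a'b'^{-1}$, choose nonzero $c,c'\in A_{X,F}$ with $bc=b'c'$. Then $ac=ab^{-1}bc=a'b'^{-1}b'c'=a'c'$. Comparing values in both equalities gives $v(a)-v(b)=v(a')-v(b')$.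

*Multiplicative.* Let $a'\neq0$ and write $b^{-1}a'=a''b''^{-1}$, i.e. $a'b''=ba''$, so that $v(a'')-v(b'')=v(a')-v(b)$. Then $ab^{-1}a'b'^{-1}=(aa'')(b'b'')^{-1}$ has value $v(a)+v(a'')-v(b')-v(b'')=v(ab^{-1})+v(a'b'^{-1})$.

*Sums.* With a common denominator, $v(ab^{-1}+a'b^{-1})=v(a+a')-v(b)\ge\min(v(ab^{-1}),v(a'b^{-1}))$.

**Step 5: the residue division ring.** Put $B_X=\{v\ge0\}\subset D_F(X)$. Then $pB_X=\{v>0\}$, and elements with $v=0$ are units of $B_X$, so $B_X/pB_X$ is a division ring; call it $D_\kappa(X)$. Multiplying numerator and denominator by a power of $p$, every element of $B_X$ is $ab^{-1}$ with $v(b)=0$, $v(a)\ge0$, i.e. with $a,b\in A_{X,\mathcal O}$ and $v(b)=0$. Moreover $A_{X,\mathcal O}\cap pB_X=pA_{X,\mathcal O}$. So $D_\kappa(X)$ contains $A_{X,\kappa}$ and consists of the fractions $\bar a\bar b^{-1}$ with $\bar a,\bar b\in A_{X,\kappa}$: it is the quotient division ring of $A_{X,\kappa}$. The same holds for $Y$.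

Finally,
$$\text{a nonzero element of } D_F(X) \text{ has } v=0 \text{ for all but finitely many } p. \tag{6.2}$$
Indeed it is a quotient of two nonzero elements of the free $S$-module $A_{X,S}$. Apply (6.1) to a nonzero coordinate of each: for almost all $p$ their images in $A_{X,\kappa}=A_{X,S}\otimes_S\kappa$ are nonzero.

## 7. The centre of $D_\kappa(X)$

We now compute the commutative object of Section 5 for a general curve. Let $K=K_X=\operatorname{Frac}R_{X,\kappa}$, the function field of $\mathcal X_\kappa$. It is a **regular** extension of $\kappa$: $K\otimes_\kappa\kappa'$ is a domain for every field $\kappa'\supset\kappa$, because $\mathcal X_\kappa$ is geometrically integral. Also $\Omega_{K/\kappa}=K\,dx$.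

**Step 1: $p$-th powers.** Since $\Omega_{K/\kappa(x)}=\Omega_{K/\kappa}/K\,dx=0$ and $K$ is finitely generated, $K/\kappa(x)$ is finite separable. Let $C=C_X=\kappa K^p$, the compositum in $K$. Every $f\in K$ is separable over $C(x)\supset\kappa(x)$ and satisfies $f^p\in C$, so $f\in C(x)$. Hence $K=C(x)$. As $\delta$ is $\kappa$-linear, $\delta(C)=0$, while $\delta(x)=1$. So $x\notin C$, $x^p\in C$, and $[K:C]=p$ with basis $1,x,\dots,x^{p-1}$.

**Step 2: $t^p$ is central.** In characteristic $p$, $\delta^p$ is a $\kappa$-derivation. It kills $x$, and $\operatorname{Der}_\kappa(K)=K\delta$, so $\delta^p=0$. Since $[t^p,f]=\delta^p(f)$, the element $z=t^p$ commutes with $K$. So $C[z]$ is central in $K[t;\delta]$, and $K[t;\delta]$ is free over $C[z]$ on $x^it^j$, $0\le i,j<p$. Inverting the nonzero elements of $C[z]$ gives a domain of finite dimension over the field $C(z)$, hence a division ring. So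
$$D_\kappa(X)=K[t;\delta]\otimes_{C[z]}C(z)\quad\text{has dimension } p^2 \text{ over } Z_X:=C_X(z). \tag{7.1}$$

**Step 3: the centre is exactly $Z_X$.** Let $q=\sum a_{ij}x^it^j$ with $a_{ij}\in Z_X$, $0\le i,j<p$, be central. From $[t^j,x]=jt^{j-1}$, $0=[q,x]=\sum ja_{ij}x^it^{j-1}$, so $a_{ij}=0$ for $j\ge1$. From $[t,x^i]=ix^{i-1}$, $0=[t,q]=\sum ia_{i0}x^{i-1}$, so $a_{i0}=0$ for $i\ge1$. Thus $q=a_{00}\in Z_X$.

**Step 4: an affine central subring.** Let $Z_{0,X}=\kappa[R_{X,\kappa}^p][t^p]$. It is a central, finitely generated $\kappa$-subdomain of $A_{X,\kappa}$, of transcendence degree $2$ over $\kappa$, and $A_{X,\kappa}$ is a finite $Z_{0,X}$-module. So each $0\ne a\in A_{X,\kappa}$ satisfies a monic equation over $Z_{0,X}$. One of minimal degree has nonzero constant term, since otherwise we could cancel $a$ in the domain $A_{X,\kappa}$. Moving the constant term to the other side shows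
$$aA_{X,\kappa}\cap Z_{0,X}\ne0\qquad\text{for } 0\ne a\in A_{X,\kappa}. \tag{7.2}$$
All this holds for $Y$ as well.

## 8. Reducing the bimodule

Let $\varphi:D(X)\to D(Y)$ be an embedding and $d=d_l(\varphi)$.

**Step 1: matrices.** We encode the $(D(X),D(Y))$-bimodule $D(Y)$ in matrices. The left $D(X)$-span of $A_Y$ is finite-dimensional, contains $1$ and is stable under right multiplication by $A_Y$. So it is $D(Y)$ by (∗), and there is a left basis $e_1=1,e_2,\dots,e_d$ of $D(Y)$ over $D(X)$ with all $e_j\in A_Y$. For $a\in D(Y)$ define $M(a)\in M_d(D(X))$ by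
$$e_ja=\sum_i\varphi(M(a)_{ji})\,e_i. \tag{8.1}$$
Then $M(ab)=M(a)M(b)$ and $M(\lambda)=\lambda I$ for $\lambda\in k$, so $M$ is a $k$-algebra homomorphism.

Let $c_1,\dots,c_m$ generate $A_{X,S}$ and $y_1,\dots,y_n$ generate $A_{Y,S}$ as $S$-algebras; this persists on enlarging $S$. With a common denominator write $\varphi(c_i)=u_is^{-1}$, $u_i,s\in A_Y$, $s\ne0$. Enlarge $S$ so that $e_j,u_i,s\in A_{Y,S}$ and the entries of all $M(y_l)$ and of $M(s)^{-1}=M(s^{-1})$ lie in $D_F(X)$. Then $\varphi(c_i)\in D_F(Y)$, hence $\varphi(D_F(X))\subset D_F(Y)$. By (6.2), for all but finitely many $p$,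
$$M(y_l)\in M_d(B_X),\qquad M(s)^{-1}\in M_d(B_X),\qquad v_Y(s)=0 .$$
Fix such a $p$. Since $A_{Y,\mathcal O}$ is generated by $\mathcal O$ and the $y_l$, $M(A_{Y,\mathcal O})\subset M_d(B_X)$. In particular $M(s)\in GL_d(B_X)$.

**Step 2: the reduced bimodule.** Put $\ell=D_\kappa(X)$ and $V=\ell^d$ (row vectors). Let $\ell$ act by left multiplication and $A_{Y,\kappa}=A_{Y,\mathcal O}/p$ on the right via $M$ modulo $p$. This is an $(\ell,A_{Y,\kappa})$-bimodule with $\dim_\ell V=d$, on which $\kappa$ acts the same way from both sides. Let $\epsilon=(1,0,\dots,0)$. Then: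

* (a) $\epsilon e_j$ is the $j$-th unit vector, because $e_1e_j=e_j$ says that the first row of $M(e_j)$ is that vector. So $V=\ell\,\epsilon A_{Y,\kappa}$.
* (b) $c_i\,\epsilon\,s=\epsilon\,u_i$. Indeed $e_1u_i=u_i=\varphi(c_i)s=\varphi(c_i)\,e_1s$, so the first row of $M(u_i)$ is $c_i$ times the first row of $M(s)$.
* (c) $s$ acts bijectively on $V$, since $M(s)\in GL_d(B_X)$.

**Proposition 8.1.** *$V$ is torsion-free as a right $A_{Y,\kappa}$-module.*

The point is to show that torsion would squeeze the $2$-dimensional ring $Z_{0,X}$ into something of dimension at most $1$.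

**Step 1: pass to a simple quotient.** Suppose $va=0$ with $v,a\ne0$. By (7.2) some multiple $\zeta=ab$ is a nonzero element of $Z_{0,Y}$, and $v\zeta=0$. Right multiplication by $\zeta$ is a bimodule endomorphism of $V$, since $\zeta$ is central in $A_{Y,\kappa}$. As $\dim_\ell V<\infty$, Fitting's lemma gives $V=\operatorname{Ker}\zeta^n\oplus\operatorname{Im}\zeta^n$ as bimodules for some $n$, with $\operatorname{Ker}\zeta^n\ne0$. Let $W$ be a simple bimodule quotient of $\operatorname{Ker}\zeta^n$; it is a quotient of $V$. On $W$ the endomorphism $\zeta$ is nilpotent, so its kernel is a nonzero subbimodule, and $\zeta=0$ on $W$. Let $\bar\epsilon\in W$ be the image of $\epsilon$. By (a) it generates $W$, so $\bar\epsilon\ne0$.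

**Step 2: a small field acts on $W$.** By Schur's lemma nonzero bimodule endomorphisms of $W$ are invertible. So the image of $Z_{0,Y}$ in $\operatorname{End}(W)$ is a domain $Z_{0,Y}/\mathfrak q$ with $0\ne\zeta\in\mathfrak q$, and its fraction field $Q$ acts on $W$, commuting with $\ell$ and $A_{Y,\kappa}$. Since $Z_{0,Y}$ is an affine domain of dimension $2$ and $\mathfrak q\ne0$, $\operatorname{trdeg}_\kappa Q\le1$.

Let $\bar A$ be the $Q$-span of the image of $A_{Y,\kappa}$ in the ring of $\ell$-linear operators on $W$, written on the right. It is a ring, and it is finite-dimensional over $Q$ because $A_{Y,\kappa}$ is finite over $Z_{0,Y}$.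

**Step 3: $\bar s$ is invertible in $\bar A$.** By (c) the image $\bar s$ of $s$ acts surjectively on the quotient $W$ of $V$. Since $\dim_\ell W<\infty$, it acts bijectively. If $a\in\bar A$ and $a\bar s=0$, then $wa\bar s=0$ and so $wa=0$ for all $w\in W$, i.e. $a=0$. So right multiplication by $\bar s$ is an injective $Q$-linear map of the finite-dimensional space $\bar A$, hence surjective. Thus $1=a\bar s$ for some $a\in\bar A$, and $\bar s^{-1}=a\in\bar A$.

**Step 4: $Z_{0,X}$ acts on a finite-dimensional $Q$-space.** Put $P=\bar\epsilon\bar A$. It is nonzero and finite-dimensional over $Q$. By (b), $c_i\bar\epsilon=\bar\epsilon\,\bar u_i\bar s^{-1}\in P$, so $c_iP=c_i\bar\epsilon\bar A\subset P\bar A=P$. Scalars in $\kappa$ preserve $P$ too. So $A_{X,\kappa}$ preserves $P$ and acts on it $Q$-linearly. A nonzero element of $Z_{0,X}\subset\ell$ is invertible in $\ell$, so it acts injectively on $W$. It therefore acts injectively, and so invertibly, on the finite-dimensional $Q$-space $P$.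

**Step 5: count.** Let $\mathcal E\subset\operatorname{End}_Q(P)$ be the commutative $Q$-algebra generated by the image of $Z_{0,X}$. By Cayley–Hamilton, the inverse of an invertible operator is a polynomial in it with coefficients in $Q$, so nonzero elements of $Z_{0,X}$ become units of $\mathcal E$. Choose a maximal ideal $\mathfrak n\subset\mathcal E$. Then $\mathcal E/\mathfrak n$ is a finite extension of $Q$, and $Z_{0,X}\to\mathcal E/\mathfrak n$ is injective. It is a homomorphism of $\kappa$-algebras, because $\kappa$ acts on $W$ the same way from both sides. So $2=\operatorname{trdeg}_\kappa Z_{0,X}\le\operatorname{trdeg}_\kappa Q\le1$, a contradiction. $\square$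

**Proposition 8.2.** *For all but finitely many $p$: $\varphi(B_X)\subset B_Y$, $v_Y\circ\varphi=v_X$ on $D_F(X)$, and the induced embedding $\bar\varphi:D_\kappa(X)\to D_\kappa(Y)$ makes $D_\kappa(Y)$ a left $D_\kappa(X)$-space of dimension exactly $d=d_l(\varphi)$.*

**Step 1: $V$ is a one-dimensional right $D_\kappa(Y)$-space.** By 8.1 each $0\ne a\in A_{Y,\kappa}$ acts injectively and $\ell$-linearly, hence bijectively, on $V$. So $V$ becomes a right $D_\kappa(Y)$-space, and this action commutes with $\ell$. As $v_Y(s)=0$, $\bar s\ne0$, and (b) reads $c_i\epsilon=\epsilon\,\bar u_i\bar s^{-1}$. So $A_{X,\kappa}$ preserves the one-dimensional right space $\epsilon D_\kappa(Y)$. Its nonzero elements act there injectively and right-linearly, hence bijectively, so their inverses preserve $\epsilon D_\kappa(Y)$ too. Thus $\ell$ preserves it. By (a), $V=\ell\,\epsilon A_{Y,\kappa}\subset\epsilon D_\kappa(Y)$, so $V=\epsilon D_\kappa(Y)$.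

**Step 2: define $\bar\varphi$ and count.** For $c\in\ell$ there is a unique $\bar\varphi(c)\in D_\kappa(Y)$ with $c\,\epsilon=\epsilon\,\bar\varphi(c)$. From $cc'\epsilon=c\,\epsilon\bar\varphi(c')=\epsilon\,\bar\varphi(c)\bar\varphi(c')$ we see that $\bar\varphi$ is a $\kappa$-algebra homomorphism; it is injective because $\ell$ is a division ring. The bijection $D_\kappa(Y)\to V$, $w\mapsto\epsilon w$, carries left multiplication by $\bar\varphi(c)$ to left multiplication by $c$. So the left dimension of $D_\kappa(Y)$ via $\bar\varphi$ is $\dim_\ell V=d$.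

**Step 3: $\bar\varphi$ is the reduction of $\varphi$.** We have $\varphi(c_i)=u_is^{-1}\in B_Y$, with residue $\bar u_i\bar s^{-1}=\bar\varphi(c_i)$. So $\varphi(A_{X,\mathcal O})\subset B_Y$, and modulo $p$ the map $\varphi$ induces $\bar\varphi$ on $A_{X,\kappa}$. Since $\bar\varphi$ is injective, $v_Y(\varphi(a))=0$ for $a\in A_{X,\mathcal O}\setminus pA_{X,\mathcal O}$. Multiplying by powers of $p$ and taking fractions, $v_Y\circ\varphi=v_X$ on $D_F(X)$, so $\varphi(B_X)\subset B_Y$. The reduction of $\varphi|_{B_X}$ agrees with $\bar\varphi$ on $A_{X,\kappa}$, hence on all fractions. $\square$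

**Proposition 8.3.** *$\bar\varphi(Z_X)\subset Z_Y$, and both the left and the right dimension of $D_\kappa(Y)$ over $D_\kappa(X)$ equal $[Z_Y:Z_X]$. So $[Z_Y:Z_X]=d_l(\varphi)$.*

*Proof.* The reason is that both division rings have the *same* dimension $p^2$ over their centres. Regard $\ell$ as a subring of $\mathfrak m=D_\kappa(Y)$. Let $\mathcal E$ be the $Z_Y$-subalgebra of $\mathfrak m$ generated by $\ell$. It is a domain of finite dimension over $Z_Y$, hence a division ring. Let $T\supset Z_Y$ be its centre. The elements of $Z_X$ commute with $\ell$ and with $Z_Y$, so $Z_X\subset T$. The map $\ell\otimes_{Z_X}T\to\mathcal E$ is injective, because $\ell$ is central simple over $Z_X$ and so $\ell\otimes_{Z_X}T$ is a simple ring. It is surjective, because its image contains $\ell$ and $Z_Y$. Hence $[\mathcal E:T]=p^2$ and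
$$p^2[T:Z_Y]=[\mathcal E:Z_Y]\le[\mathfrak m:Z_Y]=p^2 .$$
So $T=Z_Y$, $\mathcal E=\mathfrak m$, and $\mathfrak m=\ell\otimes_{Z_X}Z_Y$. In particular $Z_X\subset Z_Y$, and both dimensions of $\mathfrak m$ over $\ell$ are $[Z_Y:Z_X]$. By 8.2 the left one is $d_l(\varphi)$. $\square$

**Proof of Theorem B.** Apply 8.2 and 8.3 to $\varphi$ and to $\varphi^\tau$ with a common $S$ and $p$. Since $\tau$ preserves $A_{\cdot,\mathcal O}$ and $v$, it acts on residues, and the reduction of $\varphi^\tau$ is $\tau\bar\varphi\tau$. By 8.2, $d_r(\varphi)=d_l(\varphi^\tau)$ is the left dimension for $\tau\bar\varphi\tau$, which is the right dimension for $\bar\varphi$. By 8.3 this is $[Z_Y:Z_X]=d_l(\varphi)$. $\square$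

## 9. A Poisson bracket on the centre

The fields $Z_X\subset Z_Y$ alone do not distinguish $C$ from $z$. What we still remember from characteristic zero is that elements of the centre have lifts to $B_X$ that commute only modulo $p$.

**Definition.** For $b,b'\in Z_X$ choose lifts $\tilde b,\tilde b'\in B_X$ and put
$$\{b,b'\}=p^{-1}[\tilde b,\tilde b']\bmod p .$$

*Well defined.* As $b,b'$ are central in $B_X/pB_X$, $[\tilde b,B_X]\subset pB_X$ and $[\tilde b',B_X]\subset pB_X$. Replacing $\tilde b$ by $\tilde b+pc$ adds $[c,\tilde b']\in pB_X$; the same holds for $\tilde b'$.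

*Values in $Z_X$.* Let $\tilde a\in B_X$, $[\tilde a,\tilde b]=p\alpha$, $[\tilde a,\tilde b']=p\alpha'$ with $\alpha,\alpha'\in B_X$. By the Jacobi identity
$$\big[\tilde a,p^{-1}[\tilde b,\tilde b']\big]=[\alpha,\tilde b']+[\tilde b,\alpha']\in pB_X .$$

Since $[\cdot,\cdot]$ is a derivation in each argument, and $\kappa$ lifts to the central ring $\mathcal O$, the bracket is a $\kappa$-bilinear biderivation on $Z_X$. If $\tilde b$ lifts $b$, then $\varphi(\tilde b)$ lifts $\bar\varphi(b)$. So by 8.2 and 8.3, $\bar\varphi:Z_X\to Z_Y$ preserves brackets.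

*Example.* For the Weyl algebra and $p=3$: $[t^3,x^3]=9x^2t^2+18xt+6$. Divide by $3$ and reduce: $\{t^3,x^3\}=2=-1$. In the example of Section 5, with $\{u^3,y^3\}=-1$, we get $\{\frac{u^3}{2y^3},(y^3)^2\}=\frac1{2y^3}\cdot2y^3\cdot(-1)=-1$, as it must be.

**Lemma 9.1.** *$\{C_X,C_X\}=0$, and $\{z,f^p\}=-(\delta f)^p$ for $f\in K_X$. In particular $\{z,C_X\}\subset C_X$ and $\{z,x^p\}=-1$.*

**Step 1: reduce to $p$-th powers.** The ring $\kappa[K^p]$ is a domain integral over the field $K^p$ (as $\kappa^p\subset K^p$), so it is a field. Hence $C=\kappa[K^p]$ is the $\kappa$-span of the $p$-th powers.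

**Step 2: choose good lifts.** Let $R'$ be the localization of $R_{X,\mathcal O}$ at the prime $(p)$. It is commutative, $\delta$-stable, contained in $B_X$, and has residue field $K$. Lift $f,g\in K$ to $\tilde f,\tilde g\in R'$. Then $[\tilde f^p,\tilde g^p]=0$, so $\{f^p,g^p\}=0$, and $\{C,C\}=0$ by bilinearity.

**Step 3: isolate $\delta^p(\tilde f^p)$.** By the Leibniz rule
$$[t^p,\tilde f^p]=\sum_{i=1}^p\binom pi\delta^i(\tilde f^p)\,t^{p-i}.$$
Since $\delta(\tilde f^p)=p\tilde f^{p-1}\delta(\tilde f)\in pR'$, all $\delta^i(\tilde f^p)$ with $i\ge1$ lie in $pR'$. For $1\le i<p$ the binomial coefficient contributes another $p$. So $\{z,f^p\}=p^{-1}\delta^p(\tilde f^p)\bmod p$.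

**Step 4: compute modulo $p^2$.** We have
$$\delta^p(\tilde f^p)=\sum_{i_1+\dots+i_p=p}\frac{p!}{i_1!\cdots i_p!}\prod_{j=1}^p\delta^{i_j}(\tilde f).$$
Group the tuples into orbits under cyclic shift. The only fixed tuple is $(1,\dots,1)$; it contributes $p!\,(\delta\tilde f)^p$. Every other orbit has $p$ elements, all with the same term. The orbit of $(p,0,\dots,0)$ contributes $p\,\tilde f^{p-1}\delta^p(\tilde f)$, which lies in $p^2R'$ because $\delta^p=0$ on $K$. In any other orbit all $i_j<p$, so the multinomial coefficient is divisible by $p$, and the orbit contributes an element of $p^2R'$. Hence $\{z,f^p\}=(p-1)!\,(\delta f)^p=-(\delta f)^p$ by Wilson's theorem. The remaining statements follow by $\kappa$-linearity and from $\delta(x)=1$. $\square$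

## 10. Degree $d$ morphisms in characteristic $p$

Let $d=d_l(\varphi)$, let $p>d$ be large as in Section 8, and let $k_0=\bar\kappa$.

**Step 1: identify $C_X$ geometrically.** Consider $K_X\otimes_{\kappa,\mathrm{Fr}}\kappa\to C_X$, $f\otimes\lambda\mapsto\lambda f^p$, where $\kappa$ on the right is a $\kappa$-algebra by Frobenius. It is surjective by Step 1 of Lemma 9.1. Its source is a domain, as $K_X/\kappa$ is regular, and is integral over the field $K_X$, so it is a field. So the map is an isomorphism. Thus $C_X$ is the function field of the **Frobenius twist** of $\mathcal X_\kappa$ (the curve obtained by raising the coefficients of the equations to the $p$-th power), and it is regular over $\kappa$. For instance, the twist of $w^2=y^3-y-c$ is $w^2=y^3-y-c^p$, satisfied by $y^p,w^p$.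

Let $X'$ be the base change of $\mathcal X_{k_0}$ along the automorphism $\mathrm{Fr}$ of $k_0$. Then $C_X\otimes_\kappa k_0=k_0(X')$. Define $Y'$ likewise; the genera are $g(X')=g(X)$, $g(Y')=g(Y)$.

**Step 2: pass to $k_0$.** $Z_X=C_X(z)$ is regular over $\kappa$, so $Z_X\otimes_\kappa k_0$ is a domain integral over a field, hence a field; the same holds for $Y$. Tensoring $\bar\varphi:Z_X\to Z_Y$ with $k_0$ over $\kappa$ gives, by 8.3, a $k_0$-embedding of degree $d$
$$L_X=k_0(X')(z_X)\hookrightarrow L_Y=k_0(Y')(z_Y), \tag{10.1}$$
which preserves the $k_0$-bilinearly extended brackets.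

**Proposition 10.1.** *There is a degree $d$ morphism $Y'\to X'$ over $k_0$, hence, by base change along $\mathrm{Fr}^{-1}$ on $k_0$, a degree $d$ morphism $\mathcal Y_{k_0}\to\mathcal X_{k_0}$.*

One would like (10.1) to carry $k_0(X')$ into $k_0(Y')$. In genus $0$ this can fail. For the automorphism $x\mapsto w=y+u^2$, $t\mapsto u$ of Section 1 and $p\ne3$, we have $w^p=y^p+u^{2p}$. To see this, note $[w,u]=-1$, so $[w^p,u]=-pw^{p-1}=0$. As $w,u$ generate, $w^p$ is central in the Weyl algebra over $\mathbb F_p$, so it is a polynomial in $y^p,u^p$ (the argument of Section 7, Step 3). Give $y$ weight $2$ and $u$ weight $1$. Each use of $uy=yu+1$ lowers the weight by $3$, so $w^p$ has terms of weight $2p-3j$ only, and these weights must be nonnegative multiples of $p$. For $p\ne3$ this forces $j=0$, and the top weight part is computed as in commuting variables. So $x^p\mapsto y^p+u^{2p}$ depends on $z_Y=u^p$. Hence two cases.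

### 10.1. Genus at least one

Let $g(X)\ge1$. Write $E=k_0(Y')$, $z=z_Y$, and let $G\subset E(z)$ be the image of $k_0(X')$.

**Step 1: $G\subset E$.** The reason is that a line cannot map onto $X'$. The inclusion $k_0(X')\to E(z)$ is a morphism $\operatorname{Spec}E(z)\to X'$. As $\mathbb P^1_E$ is a regular curve and $X'$ is proper, it extends to $\mathbb P^1_E\to X'$, equivalently to an $E$-morphism $\theta:\mathbb P^1_E\to X'_E$. Suppose $\theta$ were nonconstant. Then over the algebraic closure $\bar E$ we would have a surjection $\mathbb P^1_{\bar E}\to X'_{\bar E}$, so the function field of $X'_{\bar E}$ would embed in $\bar E(z)$ over $\bar E$. By Lüroth's theorem $X'_{\bar E}$ would have genus $0$, contradicting $g(X')\ge1$. So $\theta$ is constant and, $\mathbb P^1_E$ being reduced, factors through a closed point of $X'_E$. The residue field of that point maps over $E$ into $H^0(\mathbb P^1_E,\mathcal O)=E$, so it equals $E$. Hence $\operatorname{Spec}E(z)\to X'$ factors through $\operatorname{Spec}E$, i.e. $G\subset E$.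

**Step 2: split the degree.** Let $\psi\in E(z)$ be the image of $z_X$; the image of $L_X$ is $G(\psi)$. Both $G$ and $E$ are finitely generated of transcendence degree $1$ over $k_0$, so $E/G$ is finite. If $\psi\in E$, then $G(\psi)\subset E$ would have transcendence degree at most $1$, which is false. So $\psi\notin E$, and $\psi$ is transcendental over $E$, as $E$ is algebraically closed in $E(z)$. Therefore
$$d=[E(z):E(\psi)]\,[E(\psi):G(\psi)]=n\,[E:G], \tag{10.2}$$
where $n$ is the degree of $\psi$ as a rational function of $z$: the maximum of the degrees of numerator and denominator in lowest terms. In particular $n\le d<p$. We must show $n=1$.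

**Step 3: the bracket fixes $d\psi/dz$.** Let $\gamma\in G\subset E$ be the image of $x^p\in C_X$. By Lemma 9.1 for $X$, $\{\psi,\gamma\}=-1$. By Lemma 9.1 for $Y$, $\{E,E\}=0$ and $\{z,\gamma\}\in E$. So $\{\cdot,\gamma\}$ is a derivation of $E(z)$ that vanishes on $E$, and
$$-1=\{\psi,\gamma\}=\frac{d\psi}{dz}\,\{z,\gamma\},\qquad \{z,\gamma\}\in E .$$
Hence $\alpha:=d\psi/dz\in E^\times$.

**Step 4: small degree forces $\psi$ to be linear.** The derivative of $\psi-\alpha z$ is zero. From $E(z)=\bigoplus_{i<p}E(z^p)z^i$ we see that the kernel of $d/dz$ is $E(z^p)$. So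
$$\psi=\frac{\alpha zD(z^p)+N(z^p)}{D(z^p)},\qquad N,D\in E[T]\text{ coprime}.$$
Substituting $T=z^p$ in a Bézout relation, $N(z^p)$ and $D(z^p)$ are coprime in $E[z]$, so this fraction is in lowest terms. If $D$ is not constant, the denominator has degree at least $p$. If $D$ is constant and $N$ is not, the numerator has degree at least $p$. Both contradict $n<p$. So $N,D$ are constant and
$$\psi=\alpha z+\beta,\qquad \alpha\in E^\times,\ \beta\in E . \tag{10.3}$$
Thus $n=1$, and $[E:G]=d$ by (10.2). The inclusion $k_0(X')\cong G\subset E=k_0(Y')$ is a degree $d$ morphism $Y'\to X'$.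

In Section 5 we saw the shape (10.3) with $\alpha=1/(2y^3)$, $\beta=0$.

### 10.2. Genus zero

Let $g(X)=0$. Now $X'\cong\mathbb P^1$, and it is enough to find on $Y'$ a base point free line bundle of degree $d$. The bracket is not needed.

**Step 1: a finite étale cover.** Here $L_X=k_0(v_1,v_2)$ is purely transcendental, and $L_Y$ is the function field of $Y'\times\mathbb P^1$. Since $d<p$, $L_Y/L_X$ is separable. So (10.1) is given by a dominant rational map $g$ from $Y'\times\mathbb P^1$ to $\mathbb P^2$, and there are nonempty opens $V\subset\mathbb P^2$, $U\subset Y'\times\mathbb P^1$ such that $g:U\to V$ is a finite étale morphism of degree $d$. Let $h:U\to Y'$ be the projection. For $q\in V$ put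
$$D_q=\sum_{w\in g^{-1}(q)}h(w),$$
an effective divisor of degree $d$ on $Y'$.

**Step 2: the $D_q$ form one algebraic family.** Let $\Gamma_h\subset U\times Y'$ be the graph of $h$ and $N=(g\times1)_*[\Gamma_h]$, an effective divisor on $V\times Y'$. Étale locally on $V$ the cover $U\to V$ is $d$ copies of $V$, and $N$ becomes the sum of the graphs of $d$ morphisms to $Y'$; push-forward commutes with this étale base change. A graph meets $\{q\}\times Y'$ in one reduced point. So $N|_{\{q\}\times Y'}=D_q$.

**Step 3: all $D_q$ are linearly equivalent.** The closure $\bar N$ of $N$ in the smooth variety $\mathbb P^2\times Y'$, with multiplicities, is an effective Cartier divisor. Since $\operatorname{Pic}(\mathbb P^2\times Y')=\operatorname{Pic}\mathbb P^2\oplus\operatorname{Pic}Y'$, we have $\mathcal O(\bar N)\cong\mathcal O(m)\boxtimes\mathcal M$ for some $m$ and some line bundle $\mathcal M$ on $Y'$. Restricting to $\{q\}\times Y'$ gives $\mathcal O(D_q)\cong\mathcal M$. So $D_q\in|\mathcal M|$ for all $q\in V$, and $\deg\mathcal M=d$.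

**Step 4: no base points.** Let $y\in Y'$. The set $g\big(U\cap(\{y\}\times\mathbb P^1)\big)$ has dimension at most $1$, so some $q\in V$ lies outside it. Then $y\notin D_q$. So $\mathcal M$ is base point free.

**Step 5: the morphism.** As $\deg\mathcal M=d\ge1$, every section vanishes somewhere, so base point freeness forces $h^0(\mathcal M)\ge2$. Take a nonzero section $s_1$. Sections vanishing at a given zero of $s_1$ form a proper subspace, and finitely many proper subspaces over the infinite field $k_0$ do not cover $H^0(\mathcal M)$. So there is $s_2$ vanishing at no zero of $s_1$. The pair $(s_1,s_2)$ is a morphism $Y'\to\mathbb P^1\cong X'$ of degree $d$. This proves Proposition 10.1. $\square$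

## 11. Lifting to characteristic zero: Theorem A(ii)

**Step 1: a parameter space for degree $d$ morphisms.** Let $d=d_l(\varphi)$, and let $S$ be the ring of Section 8. Let $\mathcal L_X,\mathcal L_Y$ be relatively ample on $\mathcal X,\mathcal Y$. The graph of a degree $d$ morphism $f$ between fibres is a copy of the fibre of $\mathcal Y$ on which $\mathcal L_Y\boxtimes\mathcal L_X$ restricts to $\mathcal L_Y\otimes f^*\mathcal L_X$. So by Riemann–Roch its Hilbert polynomial is
$$n(\deg\mathcal L_Y+d\deg\mathcal L_X)+1-g(Y),$$
and this polynomial determines $d$. Let $\mathcal H$ be the corresponding Hilbert scheme of $\mathcal Y\times_S\mathcal X/S$; it is projective over $S$ (Grothendieck, FGA, Exp. 221). Let $H\subset\mathcal H$ be the locus over which the universal family $\mathcal Z\to\mathcal H$ projects isomorphically to $\mathcal Y_{\mathcal H}$ on fibres. As $\mathcal Z$ and $\mathcal Y_{\mathcal H}$ are flat and proper over $\mathcal H$, this locus is open, and over it $\mathcal Z\to\mathcal Y_{\mathcal H}$ is an isomorphism. So $H$ is of finite type over $S$, and its points over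 an algebraically closed field $\Omega$ are exactly the degree $d$ morphisms $\mathcal Y_\Omega\to\mathcal X_\Omega$.

**Step 2: $H$ meets the generic fibre.** By Proposition 10.1 the image of $H\to\operatorname{Spec}S$ contains $\mathfrak p_p$ for all but finitely many $p$. By Chevalley's theorem this image is constructible. If it missed the generic point of the irreducible scheme $\operatorname{Spec}S$, it would lie in $V(g)$ for some $0\ne g\in S$. Then $g\in\mathfrak p_p$ for infinitely many $p$, contradicting (6.1). So $H_F\ne\emptyset$.

**Step 3: conclude.** $H_F$ is of finite type over $F$, so it has a point over the algebraic closure $\bar F\subset k$. This is a degree $d$ morphism $\mathcal Y_{\bar F}\to\mathcal X_{\bar F}$, and base change to $k$ gives a morphism $Y\to X$ of degree $d=d_l(\varphi)$, surjective because $d\ge1$. Applying this to $\varphi^\tau$ gives a morphism of degree $d_l(\varphi^\tau)=d_r(\varphi)$. This proves Theorem A(ii), and with it the affirmative answer to the question. $\square$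

## 12. Which degrees occur

By Theorems A and B, for fixed $X,Y$ the set of degrees of embeddings $D(X)\hookrightarrow D(Y)$ is exactly the set of degrees of nonconstant morphisms $Y\to X$.

1. An embedding exists if and only if there is a nonconstant morphism $Y\to X$; in particular then $g(X)\le g(Y)$. So for $E$ elliptic, $D(E)$ does not embed in $D(\mathbb P^1)$, although $k(E)$ does when $E$ is one of the curves of Section 4.

2. $D(X)\cong D(Y)$ if and only if $X\cong Y$. An isomorphism is an embedding of degree $1$, and a degree $1$ morphism of smooth projective curves is an isomorphism.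

3. If $g(X)\ge2$, every embedding has degree $d\le\frac{g(Y)-1}{g(X)-1}$, by Riemann–Hurwitz. Equality is attained exactly when there is an étale cover $Y\to X$ of that degree. If $g(X)=g(Y)\ge2$, then $d=1$ and every embedding is an isomorphism. In particular every $k$-algebra endomorphism of $D(X)$ is an automorphism when $g(X)\ge2$.

4. For an elliptic curve $E$, a nonconstant morphism $E\to E$ is an isogeny followed by a translation. So the degrees of endomorphisms of $D(E)$ are the degrees of isogenies $E\to E$: the squares $n^2$, $n\ge1$, without complex multiplication, and the norms of nonzero elements of $\operatorname{End}(E)$ with complex multiplication.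

5. $D(\mathbb P^1)$ embeds in $D(Y)$ with degree $d$ if and only if $Y$ carries a base point free line bundle of degree $d\ge1$ (Step 5 of 10.2 works over $k$). The minimal degree is the gonality of $Y$. For $Y$ hyperelliptic of genus $g\ge2$ the degrees are exactly the even $d\ge2$ and all $d\ge g+1$.

*Proof of the last claim.* Let $\pi:Y\to\mathbb P^1$ be the double cover and $K$ the canonical class. Even $d$ occur: compose $\pi$ with self-maps of $\mathbb P^1$.

Let $d\ge g+1$. Every line bundle $\mathcal M$ of degree $d$ has $h^0(\mathcal M)\ge d+1-g\ge2$. If $y$ is a base point, then $h^0(\mathcal M(-y))=h^0(\mathcal M)$, and Riemann–Roch gives $h^1(\mathcal M(-y))=h^1(\mathcal M)+1>0$. So $K-\mathcal M+y$ is effective of degree $2g-1-d$. Such $\mathcal M$ are determined by $y$ and an effective divisor of that degree, so they form a family of dimension at most $1+(2g-1-d)=2g-d\le g-1$. But $\dim\operatorname{Pic}^d(Y)=g$, so a general $\mathcal M$ is base point free.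

Let $d\le g$ and let $\mathcal M$ be base point free of degree $d\ge1$. Then $h^0(\mathcal M)\ge2>d+1-g$, so $h^1(\mathcal M)>0$ and there is an effective $E\in|K-\mathcal M|$. For every $D\in|\mathcal M|$, $D+E$ is an effective canonical divisor, hence $\pi^*\Phi$ with $\Phi$ effective on $\mathbb P^1$. Write $E=\pi^*E_1+E_0$ with $E_1,E_0$ effective and $E_0$ containing no fibre of $\pi$. Then $D+E_0=\pi^*(\Phi-E_1)$. Suppose $y$ occurs in $E_0$, with conjugate $y'$. If $y'\ne y$, then $y'$ does not occur in $E_0$ but has positive multiplicity in the pullback $D+E_0$, so it occurs in $D$. If $y'=y$, then $y$ has multiplicity $1$ in $E_0$ and even multiplicity in $D+E_0$, so again $y'$ occurs in $D$. So every $D\in|\mathcal M|$ contains $y'$, contradicting base point freeness. Hence $E_0=0$, $D=\pi^*(\Phi-E_1)$, and $d$ is even. $\square$
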